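# Distinguished Fréchet spaces and games with two infinitary demands

## 1. The exact complexity of distinguishedness

**Theorem 1.** Let $\mathrm{SF}$ be the standard Borel space of closed linear subspaces of $C(\mathbb R)$, with the Effros Borel structure, and let $\mathrm D\subseteq\mathrm{SF}$ be the set of those $X$ that are distinguished Fréchet spaces. Let $\mathbb L=\{0,1,2\}^{\omega^{<\omega}}$. For $\ell\in\mathbb L$ let $G(\ell)$ be the game in which players I and II build $\alpha\in\omega^\omega$, I choosing $\alpha(0),\alpha(2),\dots$ and II choosing $\alpha(1),\alpha(3),\dots$, and in which I wins iff $\ell(\alpha|i)=1$ for infinitely many $i$ and $\ell(\alpha|i)=2$ for only finitely many $i$. Put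
$$W=\{\ell\in\mathbb L:\ \text{I has a winning strategy in }G(\ell)\},$$
and for a standard Borel space $Y$ put $\Gamma(Y)=\{f^{-1}(W): f:Y\to\mathbb L\text{ Borel}\}$ and $\check\Gamma(Y)=\{Y\setminus A:A\in\Gamma(Y)\}$. Then the following holds, in ZFC.

1. $\mathrm D\in\Gamma(\mathrm{SF})$, and there is a Borel map $\Phi:\mathbb L\to\mathrm{SF}$ with $\Phi^{-1}(\mathrm D)=W$. So $\mathrm D$ is $\Gamma$-complete.
2. $\Gamma(\omega^\omega)=\Game(\boldsymbol\Sigma^0_2\wedge\boldsymbol\Pi^0_2)$, that is, $\Gamma(\omega^\omega)$ consists of the sets $\{y:\text{I wins the game with payoff }P_y\}$ with $P=Q\cap Q'$, $Q\in\boldsymbol\Pi^0_2$, $Q'\in\boldsymbol\Sigma^0_2$ in $\omega^\omega\times\omega^\omega$. Also $\Gamma\subseteq\boldsymbol\Delta^1_2$, and $\Gamma\neq\check\Gamma$: $\mathbb L\setminus W\notin\Gamma(\mathbb L)$. Finally $\Gamma\cap\check\Gamma$ is a $\sigma$-algebra containing the Borel sets and closed under the Suslin operation $\mathcal A$.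
3. Hence $\mathrm D$ is $\boldsymbol\Delta^1_2$, is $\boldsymbol\Sigma^1_1$-hard and $\boldsymbol\Pi^1_1$-hard, is neither $\boldsymbol\Sigma^1_1$ nor $\boldsymbol\Pi^1_1$, is not Borel reducible to its complement, and is not a $C$-set (it is not in the smallest $\sigma$-algebra containing the Borel sets and closed under $\mathcal A$).

The theorem answers a question from Bruno de Mendonça Braga, Willian Hans Goes Corrêa and Valentin Ferenczi, "Descriptive set theory of separable Fréchet spaces", arXiv:2508.09368 (2025): what is the precise descriptive complexity of $\mathrm D$? In words: deciding whether a separable Fréchet space is distinguished is exactly as hard as deciding who wins a game in which one player must make one event happen infinitely often and another only finitely often.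

## 2. Strong duals, barrels, and the coding space

Here $\omega=\{0,1,2,\dots\}$, scalars are real, $\omega^{<\omega}$ is the set of finite sequences, $|s|$ is the length of $s$, and $\alpha|i$ is the restriction of $\alpha$ to its first $i$ entries.

**Fréchet spaces and their strong duals.** A Fréchet space $X$ is a complete metrizable locally convex space. A set $B\subseteq X$ is bounded if every continuous seminorm is bounded on it. For $A\subseteq X$ write $A^\circ=\{y\in X^*:|y|\le1\text{ on }A\}$; polars in $X$ of subsets of $X^*$ are defined in the same way. The strong topology on $X^*$ is uniform convergence on bounded sets; the sets $B^\circ$, $B$ bounded, form a base of neighbourhoods of $0$.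

A *barrel* is a closed, convex, balanced, absorbing set. A locally convex space is *barreled* if every barrel is a neighbourhood of $0$. By the Baire category theorem every Banach space is barreled. The Fréchet space $X$ is *distinguished* if $X^*$ with the strong topology is barreled. If $X$ is a Banach space, its strong dual is a Banach space, so $X$ is distinguished.

We use the bipolar theorem in two forms. A closed absolutely convex $A\subseteq X$ is the polar in $X$ of $A^\circ$. An absolutely convex weak\*-closed $D\subseteq X^*$ is the polar of its own polar in $X$.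

**Coding.** Every separable Fréchet space is isomorphic to a closed subspace of $C(\mathbb R)$ (uniform convergence on compact sets). The Effros Borel structure is generated by the sets $\{F: F\cap O\ne\emptyset\}$, $O$ open. So a map $\Phi$ into $\mathrm{SF}$ is Borel as soon as each $\{\ell:\Phi(\ell)\cap O\neq\emptyset\}$ is Borel. A set $A\subseteq Y$ is *Borel reducible* to $A'\subseteq Y'$ if $A=f^{-1}(A')$ for some Borel $f:Y\to Y'$. A set is hard for a class if every set of the class (in any standard Borel space) is Borel reducible to it, and complete if moreover it belongs to the class. The Suslin operation is $\mathcal A(A_s)=\bigcup_{\alpha\in\omega^\omega}\bigcap_n A_{\alpha|n}$; analytic sets are exactly the results of applying it to Borel sets.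

**Determinacy.** The payoff set of $G(\ell)$ is the intersection of a $\Pi^0_2$ and a $\Sigma^0_2$ set. So $G(\ell)$ is determined (Davis, $\Sigma^0_3$-determinacy; or Martin, Borel determinacy): one of the two players has a winning strategy. We shall use this constantly.

**Two simplest families of labels.** Let $T\subseteq\omega^{<\omega}$ be a tree. Put $\ell_T(p)=1$ if $(p(0),p(2),\dots)\in T$ and $\ell_T(p)=0$ otherwise. Then I wins a play iff his own moves form a branch of $T$, so $\ell_T\in W$ iff $T$ has an infinite branch. Next put $\ell'_T(p)=0$ if $(p(1),p(3),\dots)\in T$ and $1$ otherwise. Then I wins a play iff II's moves eventually leave $T$, so $\ell'_T\in W$ iff $T$ has no infinite branch. Both maps are continuous in $T$. Since the set of ill-founded trees is $\boldsymbol\Sigma^1_1$-complete, $W$ is both $\boldsymbol\Sigma^1_1$-hard and $\boldsymbol\Pi^1_1$-hard. The label $2$ was not used here.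

**The plan.** Section 3 replaces barrels by sequences. Section 4 turns the sequential criterion into a labelled game, which gives $\mathrm D\in\Gamma(\mathrm{SF})$. Sections 5–7 build $\Phi$. Section 8 studies $\Gamma$, and Section 9 draws part 3.

## 3. Barrels replaced by sequences

The definition of "distinguished" quantifies over subsets of $X^*$. We first get rid of them.

Let $X$ be a separable Fréchet space and $p_0\le p_1\le\cdots$ a fundamental sequence of continuous seminorms with $2p_n\le p_{n+1}$. A continuous seminorm is $\le Cp_m$ for some $C,m$, hence $\le p_n$ for some $n$. Put $U_n=\{p_n\le1\}$; so $X^*=\bigcup_nU_n^\circ$. For $\lambda\in\omega^\omega$ put $V_{\lambda,N}=\{x:p_k(x)\le\lambda_k\ \forall k\le N\}$.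

**Proposition 1.** Let $X_0\subseteq X$ be dense. $X$ is *not* distinguished iff

> $(*)$ there are $n\in\omega$, $\lambda\in\omega^\omega$ such that for every bounded $B\subseteq X$ there are $y\in X^*$ and $x_N\in V_{\lambda,N}\cap X_0$ $(N\in\omega)$ with $|y|\le p_n$, $|y|\le1$ on $B$, and $y(x_N)\ge2$ for all $N$.

Here are three spaces tested by hand.

**Example (normed spaces).** Let $p_k=2^k\|\cdot\|$. Given $n,\lambda$, let $B$ be the ball of radius $\lambda_0+1$. If $|y|\le1$ on $B$ and $p_0(x_0)\le\lambda_0$, then $y(x_0)\le\lambda_0/(\lambda_0+1)<2$. So $(*)$ fails.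

**Example ($\mathbb R^\omega$).** Let $p_k(x)=2^k\max_{i\le k}|x_i|$. Given $n,\lambda$, let $B=\{x: |x_i|\le\lambda_n\text{ for }i\le n,\ x_i=0\text{ for }i>n\}$. If $|y|\le p_n$, then $y(x)$ depends only on $x_0,\dots,x_n$. The truncation of $x_n\in V_{\lambda,n}$ to these coordinates lies in $B$, so $y(x_n)\le1$. So $(*)$ fails and $\mathbb R^\omega$ is distinguished.

**Example (a space that is not distinguished).** Let $\theta_k(i,m)=1$ if $k\le i$ and $\theta_k(i,m)=m+1$ if $k>i$. Let $Y$ be the space of all $x=(x_{i,m})_{i,m\in\omega}$ with $p_k(x)=2^k\sum_{i,m}|x_{i,m}|\theta_k(i,m)<\infty$ for all $k$. This is a separable Fréchet space, an intersection of weighted $\ell^1$ spaces, and $2p_k\le p_{k+1}$. Then $(*)$ holds with $n=0$, $\lambda_k=2^{k+1}$, $X_0$ the finitely supported vectors. Given $B$ with $\mu_k=\sup_Bp_k$, choose $m_N$ with $m_N+1\ge\mu_{N+1}$. Put $x_N=2e_{N,m_N}$ ($e_{i,m}$ the unit vectors) and $y(x)=\sum_Nx_{N,m_N}$. For $k\le N$ we have $p_k(x_N)=2^{k+1}=\lambda_k$. Clearly $|y|\le p_0$ and $y(x_N)=2$. For $x\in B$ we have $2^{N+1}(m_N+1)|x_{N,m_N}|\le p_{N+1}(x)\le\mu_{N+1}$,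 so $|x_{N,m_N}|\le2^{-N-1}$ and $|y(x)|\le1$.

The vector $e_{N,m}$ is cheap up to level $N$ and then becomes expensive by a factor $m+1$ which may be chosen after $B$ is known. Section 5 builds on this mechanism.

*Proof of Proposition 1.*

**Step 1. Notation for the natural barrel.** For $\lambda$ with all $\lambda_k\ge1$ let $C_{\lambda,N}=V_{\lambda,N}^\circ$ and $C_\lambda=\bigcup_NC_{\lambda,N}$, an increasing union of absolutely convex sets. Now $V_{\lambda,N}=\bigcap_{k\le N}\lambda_kU_k$ is the polar in $X$ of $\bigcup_{k\le N}\lambda_k^{-1}U_k^\circ$. Each $U_k^\circ$ is weak\*-compact, and the absolutely convex hull of finitely many weak\*-compact absolutely convex sets $D_k$ is weak\*-compact, being the continuous image of $\{(t_k):\sum|t_k|\le1\}\times\prod_kD_k$ under $\sum_kt_ky_k$. So by the bipolar theorem $C_{\lambda,N}$ is the absolutely convex hull of $\bigcup_{k\le N}\lambda_k^{-1}U_k^\circ$.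

**Step 2. $(*)$ produces a bad barrel.** Let $(*)$ hold. Increasing $\lambda$ keeps $(*)$, so assume $\lambda_k\ge1$. Let $\mathcal W$ be the strong closure of $C_\lambda$. It is closed and absolutely convex, and absorbing because $\lambda_k^{-1}U_k^\circ\subseteq C_\lambda$ and $X^*=\bigcup_k U_k^\circ$. Suppose it is a neighbourhood of $0$, say $B^\circ\subseteq\mathcal W$ with $B$ bounded. Take $y,(x_N)$ from $(*)$. The set $\{x_N\}$ is bounded, since $p_k(x_N)\le\lambda_k$ for $N\ge k$. As $y\in B^\circ\subseteq\mathcal W$, there is $z\in C_\lambda$ with $|(y-z)(x_N)|\le\frac12$ for all $N$. Choose $N$ with $z\in C_{\lambda,N}$. Then $|z(x_N)|\le1$, so $y(x_N)\le\frac32$, a contradiction. So $X^*$ is not barreled.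

**Step 3. If $(*)$ fails, bounded sets control $C_\lambda$ on each $U_n^\circ$.** Assume from now on that $(*)$ fails. We claim: for all $n$ and all $\lambda$ with $\lambda_k\ge1$ there is a bounded closed absolutely convex $B_n$ with
$$U_n^\circ\cap B_n^\circ\subseteq3C_\lambda. \tag{1}$$
Suppose not, for some $n,\lambda$. Then for every such $B$ there is $y\in U_n^\circ\cap B^\circ$ with $y\notin 3C_{\lambda,N}$ for all $N$. So for each $N$ there is $x_N\in V_{\lambda,N}$ with $y(x_N)\ge3$ (change the sign of $x_N$ if needed). Choose $x_N'\in X_0$ with $p_{\max(N,n)}(x_N-x'_N)\le1$. Then $x'_N\in V_{\lambda+1,N}$, where $\lambda+1=(\lambda_k+1)_k$, and $y(x_N')\ge3-p_n(x_N-x'_N)\ge2$. Every bounded set is contained in a bounded closed absolutely convex one, so $(*)$ holds with $(n,\lambda+1)$, a contradiction.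

**Step 4. Every barrel contains some $C_\lambda$.** Let $\mathcal W$ be a barrel in the strong dual. Let $E_k=\operatorname{span}U_k^\circ$, normed by the gauge of $U_k^\circ$. It is the dual of the normed space $(X/\ker p_k,p_k)$, so it is a Banach space. The inclusion $E_k\to X^*$ is continuous: if $B$ is bounded, then $B\subseteq cU_k$ for some $c>0$ and $c^{-1}U_k^\circ\subseteq B^\circ$. So $\mathcal W\cap E_k$ is a barrel in a Banach space, and there is an integer $\lambda_k\ge1$ with $\lambda_k^{-1}U_k^\circ\subseteq\mathcal W$. By Step 1, $C_\lambda\subseteq\mathcal W$.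

**Step 5. One bounded set for all $n$.** For this $\lambda$ take the sets $B_n$ of (1). Put $B_n'=B_n\cap2V_{\lambda,n}$ and $B=\bigcup_nB'_n$. The set $B$ is bounded: $p_k\le2\lambda_k$ on $B_n'$ for $n\ge k$, and the finitely many other $B'_n$ are bounded. We show $B^\circ\subseteq5\mathcal W$.

Let $y\in B^\circ$, say $y\in U_n^\circ$. The set $D=B_n^\circ+\frac12C_{\lambda,n}$ is absolutely convex and weak\*-closed (closed plus compact). Its polar in $X$ is contained in the polar of $B_n^\circ$, which is $B_n$, and in the polar of $\frac12C_{\lambda,n}$, which is $2V_{\lambda,n}$. So this polar lies in $B_n'$, and the bipolar theorem gives $y\in(B'_n)^\circ\subseteq D$. Write $y=y_1+y_2$ with $y_1\in B_n^\circ$, $y_2\in\frac12C_{\lambda,n}$. For $k\le n$ we have $p_k\le p_n\le1\le\lambda_k$ on $U_n$, so $U_n\subseteq V_{\lambda,n}$ and $C_{\lambda,n}\subseteq U_n^\circ$. Hence $y_1=y-y_2\in\frac32U_n^\circ$, and $\frac23y_1\in U_n^\circ\cap B_n^\circ\subseteq3C_\lambda$. As $C_\lambda$ is absolutely convex, $y\in\frac92C_\lambda+\frac12C_\lambda=5C_\lambda\subseteq5\mathcal W$.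

So $\mathcal W\supseteq\frac15B^\circ=(5B)^\circ$ is a neighbourhood of $0$, and $X$ is distinguished. $\square$

Next we remove $y$ and replace bounded sets by elements of $\omega^\omega$.

**Lemma 1.** If $X_0\subseteq X$ is dense, every bounded $B\subseteq X$ is contained in the closure of a bounded subset of $X_0$.

*Proof.* Let $B\neq\emptyset$ and let $\{b_i\}_{i\in\omega}$ be dense in $B$. Choose $z_{i,q}\in X_0$ with $p_m(z_{i,q}-b_i)\le2^{-q}$ for $m\le i+q$. For each $m$, $p_m(z_{i,q})\le\sup_Bp_m+1$ whenever $i+q\ge m$, that is, for all but finitely many $(i,q)$. So $\{z_{i,q}\}$ is bounded. Its closure contains every $b_i$, hence $B$. $\square$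

Let $(z_c)_{c\in\omega}$ enumerate, possibly with repetitions, a dense $\mathbb Q$-linear subspace $Z$ of $X$. For $\mu\in\omega^\omega$ let
$$I_\mu=\{c:p_m(z_c)\le\mu_m\ \forall m<c\}.$$
The set $\{z_c:c\in I_\mu\}$ is bounded: on it $p_m\le\max(\mu_m,\max_{c\le m}p_m(z_c))$. Every bounded subset of $Z$ is contained in one of these sets; take $\mu_m\ge\sup p_m$. Note that $c\in I_\mu$ involves only $\mu_0,\dots,\mu_{c-1}$; for instance $0\in I_\mu$ always. Let $\mathrm{co}_{\mathbb Q}$ denote the set of rational convex combinations.

**Proposition 2.** $X$ is not distinguished iff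

> $(*)'$ there are $n,\lambda$ such that for all $\mu\in\omega^\omega$ there are $x_N\in V_{\lambda,N}\cap Z$ $(N\in\omega)$ with $p_n(z-z_c)\ge1$ for all $z\in\mathrm{co}_{\mathbb Q}\{x_N\}$ and $c\in I_\mu$.

*Proof.* **From $(*)$ to $(*)'$.** Use $(*)$ with $X_0=Z$ and $B=\{z_c:c\in I_\mu\}$. For $z\in\mathrm{co}_{\mathbb Q}\{x_N\}$ and $c\in I_\mu$ we have $y(z)\ge2$ and $y(z_c)\le1$, so $1\le y(z-z_c)\le p_n(z-z_c)$.

**From $(*)'$ to $(*)$.** Let $n,\lambda$ be as in $(*)'$, let $B\ne\emptyset$ be bounded, and let $\hat B$ be the closed absolutely convex hull of $2B$, which is bounded. By Lemma 1 there is $\mu$ with $\hat B\subseteq\overline{\{z_c:c\in I_\mu\}}$. Take $(x_N)$ for this $\mu$. By continuity $p_n(z-b)\ge1$ for all $z\in\mathrm{co}\{x_N\}$, $b\in\hat B$. So $\mathrm{co}\{x_N\}$ is disjoint from the open convex set $\hat B+\{p_n<1\}$. By Hahn–Banach there is $0\ne y\in X^*$ whose supremum on the latter set is at most its infimum on the former. As $\hat B$ and $\{p_n<1\}$ are symmetric, this says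
$$\sup_{\hat B}|y|+\sup_{\{p_n<1\}}|y|\le t:=\inf_Ny(x_N).$$
Since $y\ne0$ and $\{p_n<1\}$ is absorbing, $t>0$. Let $y'=\frac2ty$. Then $|y'|\le2p_n\le p_{n+1}$. Also $|y'|\le2$ on $\hat B\supseteq2B$, so $|y'|\le1$ on $B$. Finally $y'(x_N)\ge2$. So $(*)$ holds with $n+1$, $\lambda$, $X_0=Z$. $\square$

## 4. Interleaving three function quantifiers: $\mathrm D\in\Gamma(\mathrm{SF})$

**What counting gives.** Condition $(*)'$ reads $\exists n,\lambda\ \forall\mu\ \exists(x_N)$ followed by a Borel condition. So the complement of $\mathrm D$ is $\boldsymbol\Sigma^1_3$ and $\mathrm D$ is $\boldsymbol\Pi^1_3$. Counting gives no more than that.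

**Letting the players choose step by step.** One would like II to build $\lambda$ and $(x_N)$ and I to build $\mu$, in one long game. In $(*)'$, however, $\mu$ has to be chosen before the $x_N$, whereas a strategy of I produces a $\mu$ that depends on the $x_N$ played so far. If II has infinitely many options in a round, there may be no single $\mu$ that dominates all the $\mu$'s so produced, and the argument stops here. The same problem occurs with $\lambda$ when II has a strategy.

**The way past.** The parameters are monotone: enlarging $\lambda$ makes $(*)'$ easier to satisfy, and enlarging $\mu$ makes it harder, as $I_\mu$ grows. So finitely many possible values can be replaced by their maximum. We therefore allow in round $j$ only the values $0,\dots,j$, and we let the players pass, so that a large value can be played later. Then compactness supplies the maxima. Passing forever must be punished. This is why I has to do something infinitely often, and why what II does infinitely often must be counted.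

**Definition of the game.** On $C(\mathbb R)$ let $p_m(f)=2^m\max_{|t|\le m}|f(t)|$; these are fundamental and $2p_m\le p_{m+1}$. By Kuratowski–Ryll-Nardzewski (Kechris, *Classical Descriptive Set Theory*, 12.13) there are Borel $d_j:\mathrm{SF}\to C(\mathbb R)$ with $\{d_j(X)\}_j$ dense in $X$. Fix an enumeration of the finite rational vectors. The corresponding combinations of the $d_j(X)$ give Borel maps $X\mapsto z_c(X)$ that enumerate a dense $\mathbb Q$-subspace $Z(X)$ of $X$.

For $X\in\mathrm{SF}$ define $\ell_X\in\mathbb L$ by reading a play $\alpha$ as follows. The move $\alpha(0)$ is a dummy and $\alpha(1)=n$. In round $j\ge0$, I plays $u_j=\alpha(2j+2)$; then II plays $\alpha(2j+3)$, which codes a pair $(\lambda_j,v_j)$ via a fixed bijection $\omega\to\omega^2$.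

* $u_j$ is a *real move* if $1\le u_j\le j+1$, with value $u_j-1\le j$; otherwise it is a pass. The value of I's $i$-th real move is $\mu_i$ ($i=0,1,\dots$).
* Let $N$ be the number of II's previous real moves, so $N\le j$. Then $v_j$ is a *real move* if $1\le v_j\le j+1$ and, for $c=v_j-1$, $p_k(z_c)\le\lambda_k$ for all $k\le N$. In that case $x_N:=z_c$. Otherwise $v_j$ is a pass.
* A position is a *hit* if there are $c$ and a rational convex combination $z$ of the $x$'s chosen so far such that $\mu_m$ is already defined for all $m<c$, $p_m(z_c)\le\mu_m$ for $m<c$, and $p_n(z-z_c)<1$. Extensions of hits are hits.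

For example, as soon as II has made a real move with $p_n(x_0-z_0)<1$, the position is a hit: take $c=0$, $z=x_0$.

Put $\ell_X(p)=1$ if the last move of $p$ is a real move of I. Put $\ell_X(p)=2$ if the last move of $p$ is a real move of II and $p$ is not a hit. Put $\ell_X(p)=0$ otherwise. The map $X\mapsto\ell_X$ is Borel, since at each position only finitely many $c$ and countably many $z$ matter. Once a hit has occurred there are no more labels $2$; if no hit occurs, every real move of II gives a label $2$. So I wins a play iff *I makes infinitely many real moves, and either II makes only finitely many real moves or a hit occurs*.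

**Claim.** $X\in\mathrm D\iff\ell_X\in W$.

**Step 1. If I wins $G(\ell_X)$, then $X\in\mathrm D$.** Let $\tau$ be winning for I. Suppose $X\notin\mathrm D$ and take $n,\lambda$ from $(*)'$. Consider all plays in which I follows $\tau$ and II plays $n$, this $\lambda$, and any $v\in\prod_j\{0,\dots,j+1\}$, a compact space. In each of them I makes infinitely many real moves. The round of the $i$-th one is a continuous function of $v$, because $u_0,\dots,u_j$ depend only on $v_0,\dots,v_{j-1}$. So it is bounded by some $T_i\in\omega$. A real move in round $j$ has value $\le j$; hence $\mu_i\le T_i$ in all these plays.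

Put $\mu=(T_i)_i$ and take $(x_N)$ from $(*)'$ for this $\mu$, say $x_N=z_{c_N}$. Let II play $v_{j_N}=c_N+1$ in rounds $j_0<j_1<\cdots$ with $j_N\ge c_N$, and $v_j=0$ in all other rounds. All the moves $v_{j_N}$ are real, because $x_N\in V_{\lambda,N}$. Since I wins this play and II makes infinitely many real moves, a hit occurs. So there are $z\in\mathrm{co}_{\mathbb Q}\{x_N\}$ and $c$ with $p_m(z_c)\le\mu_m(v)\le T_m$ for $m<c$, where $\mu_m(v)$ is the value of $\mu_m$ in this play, and $p_n(z-z_c)<1$. Then $c\in I_\mu$, contrary to the choice of $(x_N)$.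

**Step 2. If I does not win $G(\ell_X)$, then $X\notin\mathrm D$.** By determinacy II has a winning strategy. Fix $\alpha(0)=0$ and let $n$ be its first answer. Restrict I to $u_j\in\{0,\dots,j+1\}$. Then $\lambda_j$ depends only on $u_0,\dots,u_j$, that is, on finitely many possibilities; let $\lambda_j^*$ be the maximum. Given $\mu\in\omega^\omega$, let I play $u_{j_i}=\mu_i+1$ in rounds $j_0<j_1<\cdots$ with $j_i\ge\mu_i$, and $u_j=0$ otherwise. I makes infinitely many real moves and loses. So II makes infinitely many real moves and no hit occurs. The real moves give $x_N\in Z$ with $p_k(x_N)\le\lambda_k\le\lambda_k^*$ for $k\le N$. That no hit occurs means $p_n(z-z_c)\ge1$ for all $z\in\mathrm{co}_{\mathbb Q}\{x_N\}$ and $c\in I_\mu$. Since $n$ and $\lambda^*$ do not depend on $\mu$, $(*)'$ holds with $n,\lambda^*$. $\square$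

This proves $\mathrm D\in\Gamma(\mathrm{SF})$.

## 5. A Fréchet space $X_\ell$ for each labelling $\ell$

Now we go from games to spaces. We want $X_\ell$ to satisfy $(*)$ exactly when II wins $G(\ell)$. In $(*)$ the sequence $\lambda$ comes first, so it should code a strategy of II. The bounded set comes next; I should use it to collect evidence of a winning play against that strategy. The space is a sum of blocks indexed by $r=(g,j)$, with the following roles.

* $g=(g_0,\dots,g_{i-1})$ is the beginning of a code of a strategy of II. Weights $a_k(g)$ make blocks with large $g$ expensive, so that $\lambda$ restricts $g$ to a compact set.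
* $j$ is a level. Up to level $j$ the seminorms see only the sum of the coordinates of a vector in the block. The same $j$ limits how many labels $2$ are tolerated.
* A coordinate $s=(s_0,\dots,s_{i-1})$ of the block is a record of $i$ positions labelled $1$ in a play that respects $g$. Its weight after level $j$ depends on the size of the entries of $s$.
* There is one more coordinate $d$, needing no evidence, whose weight $1+i$ grows with the length of $g$. It plays the part of $e_{N,m}$ in the third example of Section 3.

### 5.1 The ambient space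

Let $R=\{(g,j):g\in\omega^{<\omega}\setminus\{\emptyset\},\ j\in\omega\}$. For $r=(g,j)$, $i=|g|$, put $\kappa(r)=i+j$. Let $(g,j)\prec(g',j')$ iff $g\subsetneq g'$ and $j<j'$. A *chain* is a set of pairwise $\prec$-comparable elements. For instance $((2),0)\prec((2,0),1)\prec((2,0,5),4)$, while $((2),1)$ and $((2,0),1)$ are incomparable.

For $g\in\omega^i$, or $g\in\omega^\omega$ (then $i=\infty$), and $t\ge1$:
$$A_t(g)=\prod_{l<\min(t,i)}(1+g_l),\qquad a_k(g)=\prod_{t=1}^kA_t(g)\quad(a_0=1).$$
For $r=(g,j)$, $i=|g|$, the $r$-th block consists of the finitely supported $v$ on $\omega^i\cup\{d\}$, where $d$ is a symbol. Let $\sigma(v)=\sum_sv_s$, including $s=d$. For $q\ge1$ let $w_q(s)=1+\max_{l<\min(q,i)}s_l$ for $s\in\omega^i$, and $w_q(d)=1+i$. Put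
$$\|v\|_{k,r}=a_k(g)\,|\sigma(v)|\ \ (k\le j),\qquad \|v\|_{k,r}=a_k(g)\sum_s|v_s|\,w_{k-j}(s)\ \ (j<k\le\kappa(r)),$$
and $\|v\|_{k,r}=\|v\|_{\kappa(r),r}$ for $k>\kappa(r)$. These are seminorms increasing with $k$, because $a_k$ and $w_q$ increase and $|\sigma(v)|\le\sum|v_s|\le\sum|v_s|w_1(s)$. For $k>j$ they are norms; recall that $\kappa(r)>j$.

**Example.** Let $r=((2,0),1)$, so $i=2$, $\kappa(r)=3$. Then $A_1=A_2=A_3=3$ and $a_0,a_1,a_2,a_3=1,3,9,27$. So $\|v\|_{0,r}=|\sigma(v)|$, $\|v\|_{1,r}=3|\sigma(v)|$, $\|v\|_{2,r}=9\sum|v_s|w_1(s)$, $\|v\|_{k,r}=27\sum|v_s|w_2(s)$ for $k\ge3$. Here $w_1(s)=1+s_0$ and $w_2(s)=1+\max(s_0,s_1)$ for $s\in\omega^2$, and $w_1(d)=w_2(d)=3$.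

For finitely supported $x=(x_r)_{r\in R}$ put
$$q_k(x)=\sup_{\mathcal C\text{ chain}}\ \sum_{r\in\mathcal C}\|x_r\|_{k,r},\qquad p_k=2^kq_k .$$
Then $2p_k\le p_{k+1}$, and the $p_k$ separate points, since one-element sets are chains. Let $\mathbb X$ be the completion, a separable Fréchet space. Restricting $x$ to a set of blocks does not increase any $p_k$. Let $e_{r,s}$ be the unit vectors and $d_r=e_{r,d}$. Fix an isomorphism $J$ of $\mathbb X$ onto a closed subspace of $C(\mathbb R)$.

### 5.2 The subspace $X_\ell$

Fix a bijection $\pi:\omega\to\omega^{<\omega}$ and let $h=\pi^{-1}$. A strategy of II in $G(\ell)$ is coded by $\gamma\in\omega^\omega$: at a position $p$ of odd length II plays $\gamma(h(p))$.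

For $\ell\in\mathbb L$ and $g\in\omega^i$ ($i\ge1$) let $T^g$ be the set of $s\in\omega^i$ such that, with $q_l=\pi(s_l)$,

* $\emptyset\subsetneq q_0\subsetneq\cdots\subsetneq q_{i-1}$, and $\ell(q_l)=1$ for $l<i$;
* $q_{i-1}(|p|)=g(h(p))$ for all $p\subsetneq q_{i-1}$ of odd length with $h(p)<i$.

Put $b(s)=\#\{t\subseteq q_{i-1}:\ell(t)=2\}$ and $S^{(g,j)}=\{s\in T^g:b(s)<j\}$. If $s\in T^g$ and $1\le i'\le i$, then $s|i'\in T^{g|i'}$ and $b(s|i')\le b(s)$. Indeed $q_{i'-1}\subseteq q_{i-1}$, so the two sequences agree wherever the shorter one is defined, and the conditions for $i'$ are among those for $i$.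

**Example.** If $\ell\equiv0$, all $T^g$ are empty. If $\ell\equiv1$ and $\pi(0)=\emptyset$, then $T^{(g_0)}=\{1,2,3,\dots\}$, because no odd-length $p$ has $h(p)=0$. In that case $S^{((g_0),j)}=T^{(g_0)}$ for $j\ge1$ and $S^{((g_0),0)}=\emptyset$.

Let $X_{0,\ell}=\operatorname{span}\{e_{r,s}:r\in R,\ s\in S^r\cup\{d\}\}$, $X_\ell=\overline{X_{0,\ell}}\subseteq\mathbb X$, and $\Phi(\ell)=J(X_\ell)$.

**$\Phi$ is Borel.** Let $O\subseteq C(\mathbb R)$ be open. Since rational combinations of the generating unit vectors are dense in $X_\ell$, the set $\{\ell:\Phi(\ell)\cap O\ne\emptyset\}$ is the union, over the countably many finite rational combinations $v$ of unit vectors with $Jv\in O$, of the sets $\{\ell:v\in X_{0,\ell}\}$. These are clopen: $v\in X_{0,\ell}$ means that $s\in S^r\cup\{d\}$ for each of the finitely many $(r,s)$ in the support of $v$, and $s\in S^r$ depends on finitely many values of $\ell$.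

It remains to show that $X_\ell$ is distinguished iff $\ell\in W$. This is done in Sections 6 and 7. In both we apply Proposition 1 to $X_\ell$ with the seminorms $p_k$ and the dense subspace $X_{0,\ell}$.

## 6. A winning strategy of II makes $X_\ell$ non-distinguished

Let $\ell\notin W$. By determinacy let $\gamma^*$ code a winning strategy of II. We verify $(*)$ with $n=0$ and $\lambda_k=4\cdot2^ka_k(\gamma^*)$. Let $B\subseteq X_\ell$ be bounded. The functional $y$ constructed below is continuous, so by Lemma 1 we may assume $B\subseteq X_{0,\ell}$. Let $\mu_k=1+\sup_Bp_k$.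

**Step 1. On blocks along $\gamma^*$, bounded sets have small sums.** We claim: for $j\in\omega$ and $\delta>0$ there is $i(j,\delta)$ such that for all $i\ge i(j,\delta)$ and $r=(\gamma^*|i,j)$ we have $|\sigma(b_r)|\le\delta$ for all $b\in B$.

Put $L_q=2^{q+1}\mu_{j+q}/\delta$ for $q\ge1$. Consider the set of all $s$ such that $s=\emptyset$, or $s\in S^{(\gamma^*||s|,\,j)}$ and $s_l\le L_{l+1}$ for $l<|s|$. By the remark on restrictions in 5.2 it is a tree, and it is finitely branching. Suppose it had an infinite branch $\beta$. Then $\alpha=\bigcup_l\pi(\beta_l)$ would be an infinite play. It would be consistent with $\gamma^*$: for odd-length $p\subsetneq\alpha$ we have $p\subsetneq\pi(\beta_{i-1})$ and $h(p)<i$ for all large $i$, so $\alpha(|p|)=\gamma^*(h(p))$. It would have infinitely many positions labelled $1$, namely the $\pi(\beta_l)$. It would have fewer than $j$ positions labelled $2$, because $b(\beta|i)<j$ for all $i$. So I would win $\alpha$, against the choice of $\gamma^*$. By König's lemma there is $i(j,\delta)\ge1$ such that every element of the tree has length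 $<i(j,\delta)$, and we may take $i(j,\delta)\ge L_1$.

Let $i\ge i(j,\delta)$, $r=(\gamma^*|i,j)$, $b\in B$ and $v=b_r$. For $1\le q\le i$ we have $j<j+q\le\kappa(r)$ and $a_{j+q}\ge1$, so
$$\sum_s|v_s|\,w_q(s)\le\|v\|_{j+q,r}\le p_{j+q}(b)\le\mu_{j+q}.$$
Hence the $|v|$-mass of $\{s:w_q(s)>L_q\}$ is at most $\mu_{j+q}/L_q=\delta2^{-q-1}$. Every $s\in S^r\cup\{d\}$ lies in such a set for some $1\le q\le i$. For $d$ this holds with $q=1$: $w_1(d)=1+i>L_1$. An $s\in S^r$ in none of these sets would satisfy $s_l<w_{l+1}(s)\le L_{l+1}$ for all $l<i$, so it would be an element of the tree of length $i\ge i(j,\delta)$, which is impossible. Summing over $q$, $|\sigma(v)|\le\sum_s|v_s|\le\sum_{q\ge1}\delta2^{-q-1}=\delta/2$. This proves the claim.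

**Step 2. The functional and the vectors.** Choose $i_0<i_1<\cdots$ with $i_N\ge\max(N,1,i(N,2^{-N}))$ and put $r_N=(\gamma^*|i_N,N)$. The $r_N$ form a chain. Put $x_N=4d_{r_N}$, and $y(x)=\frac12\sum_N\sigma(x_{r_N})$ on $X_{0,\ell}$. Then the following hold.

* $|y|\le\frac12q_0\le p_0$, because $\|v\|_{0,r}=|\sigma(v)|$ for every $r$ and the $r_N$ form a chain. So $y$ extends continuously to $X_\ell$.
* $|y|\le\frac12\sum_N2^{-N}=1$ on $B$, by Step 1.
* $y(x_N)=\frac12\cdot4=2$.
* For $k\le N\le i_N$ the level $k$ is at most the second coordinate $N$ of $r_N$, so $p_k(x_N)=4\cdot2^ka_k(\gamma^*|i_N)=4\cdot2^ka_k(\gamma^*)=\lambda_k$. So $x_N\in V_{\lambda,N}$.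

By Proposition 1, $X_\ell$ is not distinguished. $\square$

## 7. A winning strategy of I makes $X_\ell$ distinguished

Let $\tau$ be a winning strategy of I in $G(\ell)$. For $\gamma\in\omega^\omega$ let $\alpha_\gamma$ be the play of $\tau$ against $\gamma$. Let $1\le t_0<t_1<\cdots$ be the lengths $t\ge1$ with $\ell(\alpha_\gamma|t)=1$; there are infinitely many. Let $\beta(\gamma)_l=h(\alpha_\gamma|t_l)$. Then $\beta$ is continuous. Since $\alpha_\gamma(|p|)=\gamma(h(p))$ for all odd-length $p\subsetneq\alpha_\gamma$, we have $\beta(\gamma)|i\in T^{\gamma|i}$ for all $i\ge1$. Since $\tau$ wins, $b^*(\gamma):=\sup_ib(\beta(\gamma)|i)<\infty$.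

We show that $(*)$ fails. Let $n,\lambda$ be given. Enlarging $\lambda$ only enlarges the sets $V_{\lambda,N}$, so assume $\lambda$ is nondecreasing with $\lambda_k\ge1$. Put $\Lambda_t=2^{n+3}\lambda_t$ and
$$K=\{\gamma\in\omega^\omega:A_t(\gamma)\le\Lambda_t\ \ \forall t>n\}.$$
$K$ contains the zero sequence, is closed, and $1+\gamma_l\le A_{\max(l,n)+1}(\gamma)\le\Lambda_{\max(l,n)+1}$ on $K$. So $K$ is nonempty and compact, and $m_l=\max_{\gamma\in K}\beta(\gamma)_l<\infty$.

**Where a uniform argument stops.** The evidence $\beta(\gamma)$ has bounded entries, uniformly for $\gamma\in K$. One would like to use it in all blocks $(\gamma|i,j)$ with $\gamma\in K$ and $j\ge j_0$, for one $j_0$. But $\beta(\gamma)|i\in S^{(\gamma|i,j)}$ also needs $b(\beta(\gamma)|i)<j$, and $b^*$ can be unbounded on $K$. Here is an example. Let $m(p)$ be the least odd $m<|p|$ with $p(m)\ne0$, if there is one. Let $\ell(p)=2$ if $m(p)$ exists and $|p|\le2m(p)+1$, and $\ell(p)=1$ otherwise. Every play is won by I. Let $\tau$ always play $0$. For odd $m$ let $\gamma_m$ take the value $1$ at $h(0^m)$,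 where $0^m$ is the zero sequence of length $m$, and $0$ elsewhere. Then $A_t(\gamma_m)\le2\le\Lambda_t$, so $\gamma_m\in K$. The play $\alpha_{\gamma_m}$ has label $2$ exactly at the lengths $m+1,\dots,2m+1$, so $b^*(\gamma_m)=m+1$.

So nothing uniform in $j$ can be expected. The remedy is to work along one chain at a time. Every infinite chain determines a single $\gamma$, along it $j\to\infty$, and so $j$ eventually exceeds $b^*(\gamma)$. This gives a pointwise statement on a compact set of functionals, each supported on a chain. An integral representation of $y$ and Fatou's lemma then turn the pointwise statement into one about $y$.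

**Step 1. An operator that replaces vectors by evidence.** Let $\mathcal R$ be the set of $r=(g,j)\in R$ with $j\ge n$, $A_t(g)\le\Lambda_t$ for all $t>n$, and such that some $s\in S^r$ satisfies $s_l\le m_l$ for all $l<|g|$. Fix such an $s=s_r$. Define $P_rv=\sigma(v)e_{r,s_r}$ if $r\in\mathcal R$, $P_r=0$ otherwise, and $P=\bigoplus_rP_r:X_{0,\ell}\to X_{0,\ell}$.

We bound $P$ by the single seminorm $p_n$. Let $r=(g,j)\in\mathcal R$. Since $n\le j$, $\|v\|_{n,r}=a_n(g)|\sigma(v)|$. For $k\le n$, $\|P_rv\|_{k,r}=a_k(g)|\sigma(v)|\le\|v\|_{n,r}$. For $k>n$ let $k'=\min(k,\kappa(r))$; then $k'>n$, because $\kappa(r)>j\ge n$. If $k'\le j$, the factor of $a_{k'}(g)|\sigma(v)|$ in $\|P_rv\|_{k,r}$ is $1$. If $k'>j$, it is $w_{k'-j}(s_r)\le1+\max_{l<k}m_l$. So in both cases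
$$\|P_rv\|_{k,r}\le a_{k'}(g)|\sigma(v)|\Bigl(1+\max_{l<k}m_l\Bigr)\le M_k\|v\|_{n,r},\qquad M_k=\Bigl(1+\max_{l<k}m_l\Bigr)\prod_{n<t\le k}\Lambda_t,$$
because $a_{k'}(g)=a_n(g)\prod_{n<t\le k'}A_t(g)\le a_n(g)\prod_{n<t\le k}\Lambda_t$. With $M_k=1$ for $k\le n$, summing over chains gives
$$p_k(Px)\le2^{k-n}M_k\,p_n(x)\quad\text{for all }k;\qquad\text{in particular }p_n(Px)\le p_n(x). \tag{2}$$

**Step 2. The bounded set.** Let
$$B=\{x\in X_\ell:p_k(x)\le2^k\lambda_k\ \forall k\}+\{Px:x\in X_{0,\ell},\ p_n(x)\le\lambda_n\},$$
which is bounded by (2). Suppose $y\in X_\ell^*$, $|y|\le p_n$, $|y|\le1$ on $B$, $x_N\in V_{\lambda,N}\cap X_{0,\ell}$, and $y(x_N)\ge2$ for all $N$. We look for a contradiction.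

For $N\ge n$ let $x_N'$ be the restriction of $x_N$ to the blocks with $\kappa(r)\le N$, and put $x_N''=x_N-x_N'$ and $z_N=x_N''-Px_N''$. For $k\le N$, $p_k(x'_N)\le p_k(x_N)\le\lambda_k$. For $k>N$ we have $\|\cdot\|_{k,r}=\|\cdot\|_{N,r}$ on blocks with $\kappa(r)\le N$, so $p_k(x_N')=2^{k-N}p_N(x_N')\le2^{k-N}\lambda_N\le2^k\lambda_k$. Also $p_n(x_N'')\le p_n(x_N)\le\lambda_n$. Hence $x_N'+Px_N''\in B$, and
$$y(z_N)=y(x_N)-y(x_N'+Px_N'')\ge2-1=1\qquad(N\ge n). \tag{3}$$

**Step 3. Writing $y$ as an integral over functionals carried by chains.** Let $\mathrm{Ch}$ be the set of functionals $\phi$ on $X_{0,\ell}$ of the form $\phi(x)=2^n\sum_{r\in\mathcal C}f_r(x_r)$, with $\mathcal C$ a chain and $f_r$ linear on the $r$-th block of $X_{0,\ell}$ with $|f_r|\le\|\cdot\|_{n,r}$. Give it the topology of pointwise convergence on $X_{0,\ell}$.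

$\mathrm{Ch}$ is compact. Since $|\phi|\le p_n$ for $\phi\in\mathrm{Ch}$, it lies in the compact product $\prod_x[-p_n(x),p_n(x)]$, and it suffices that it is closed under pointwise limits of nets. The restrictions of a limit to the blocks satisfy the same bounds. If its restrictions to blocks $r\ne r'$ are both nonzero, then so are those of the net eventually, so $r,r'$ are comparable. Thus the blocks on which the limit is nonzero form a chain.

Next, $p_n(x)=\max_{\phi\in\mathrm{Ch}}|\phi(x)|$: the supremum over chains is attained because $x$ has finite support, and in each block Hahn–Banach gives $f_r$ with $|f_r|\le\|\cdot\|_{n,r}$ and $f_r(x_r)=\|x_r\|_{n,r}$. So $\hat x(\phi)=\phi(x)$ defines $\hat x\in C(\mathrm{Ch})$ with $\|\hat x\|=p_n(x)$. Since $|y|\le p_n$, the map $\hat x\mapsto y(x)$ is a well-defined functional of norm $\le1$ on a subspace of $C(\mathrm{Ch})$. By Hahn–Banach and Riesz there is a regular signed Borel measure $\nu$ on $\mathrm{Ch}$ with $\|\nu\|\le1$ and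
$$y(x)=\int\phi(x)\,d\nu(\phi)\qquad(x\in X_{0,\ell}). \tag{4}$$
Moreover $|\phi(z_N)|\le p_n(z_N)\le p_n(x''_N)+p_n(Px''_N)\le2\lambda_n$ for $N\ge n$.

**Step 4. The pointwise estimate: $\limsup_N|\phi(z_N)|\le\frac14$ for every $\phi\in\mathrm{Ch}$.** Let $\mathcal C$ be the chain of $\phi$. Then
$$|\phi(z_N)|\le2^n\sum_{r\in\mathcal C,\ \kappa(r)>N}\|x_{N,r}-P_rx_{N,r}\|_{n,r}. \tag{5}$$
If $\mathcal C$ is finite, this vanishes for large $N$. Let $\mathcal C$ be infinite. Along $\mathcal C$ both $|g|$ and $j$ strictly increase. So $\gamma=\bigcup_{(g,j)\in\mathcal C}g\in\omega^\omega$, and for each $m$ only finitely many $(g,j)\in\mathcal C$ have $|g|<m$ or $j<m$. Hence for all large $N$ every $r=(g,j)\in\mathcal C$ with $\kappa(r)>N$ has $|g|\ge m$ and $j\ge m$.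

*Case 1: $\gamma\notin K$.* Fix $t>n$ with $A_t(\gamma)>\Lambda_t$. For all large $N\ge t$, all $r=(g,j)\in\mathcal C$ with $\kappa(r)>N$ have $j,|g|\ge t$. For such $r$ both levels $n<t$ are at most $j$, so
$$\|v\|_{t,r}=a_t(g)|\sigma(v)|\ge A_t(g)a_n(g)|\sigma(v)|=A_t(\gamma)\|v\|_{n,r}.$$
So, since $q_t(x_N)\le p_t(x_N)\le\lambda_t$,
$$2^n\sum_{r\in\mathcal C,\,\kappa(r)>N}\|x_{N,r}\|_{n,r}\le\frac{2^nq_t(x_N)}{A_t(\gamma)}\le\frac{2^n\lambda_t}{\Lambda_t}=\frac18 .$$
Since $\|P_rv\|_{n,r}\le\|v\|_{n,r}$ for all $r$, (5) gives $|\phi(z_N)|\le\frac14$.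

*Case 2: $\gamma\in K$.* For large $N$ all $r=(g,j)\in\mathcal C$ with $\kappa(r)>N$ have $j>\max(n,b^*(\gamma))$. Let $i=|g|$, so $g=\gamma|i$. Then $A_t(g)\le A_t(\gamma)\le\Lambda_t$ for $t>n$. Also $\beta(\gamma)|i\in T^g$ and $b(\beta(\gamma)|i)\le b^*(\gamma)<j$, so $\beta(\gamma)|i\in S^r$, and its entries satisfy $\beta(\gamma)_l\le m_l$. So $r\in\mathcal R$. Since $n\le j$ and $\sigma(P_rv)=\sigma(v)$, we get $\|v-P_rv\|_{n,r}=a_n(g)|\sigma(v)-\sigma(v)|=0$. Thus $\phi(z_N)=0$ by (5).

**Step 5. Integration.** The functions $\phi\mapsto|\phi(z_N)|$, $N\ge n$, are bounded by $2\lambda_n$, and $|\nu|$ is finite. By (4) and the reverse Fatou lemma,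
$$\limsup_N|y(z_N)|\le\int\limsup_N|\phi(z_N)|\,d|\nu|(\phi)\le\tfrac14,$$
which contradicts (3). So $(*)$ fails and $X_\ell$ is distinguished by Proposition 1. $\square$

Sections 6 and 7 give $\Phi^{-1}(\mathrm D)=W$. Together with Section 4 this proves part 1 of Theorem 1.

## 8. The class $\Gamma$

Note first that $\Gamma$ and $\check\Gamma$ are closed under Borel preimages, by composing Borel maps.

### 8.1 Games with an arbitrary order of moves

A *general labelled game* is a pair $(o,\ell)$, where $o:\omega^{<\omega}\to\{\mathrm I,\mathrm{II}\}$ says who moves at each position and $\ell\in\mathbb L$. The players build $\bar\alpha\in\omega^\omega$, player $o(\bar\alpha|i)$ choosing $\bar\alpha(i)$, and I wins under the same condition as in $G(\ell)$. For example, if $o$ is constantly I, then I wins iff there is some $\alpha$ whose labels are infinitely often $1$ and only finitely often $2$.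

**Lemma 2.** For fixed $o$ there is a continuous map $\ell\mapsto\tilde\ell$, $\mathbb L\to\mathbb L$, such that I (resp. II) has a winning strategy in $(o,\ell)$ iff I (resp. II) has one in $G(\tilde\ell)$. In particular general labelled games are determined.

*Proof.* From $\alpha\in\omega^\omega$ define $\bar\alpha$ recursively: $\bar\alpha(i)=\alpha(2i)$ if $o(\bar\alpha|i)=\mathrm I$, and $\bar\alpha(i)=\alpha(2i+1)$ if $o(\bar\alpha|i)=\mathrm{II}$. Since $\bar\alpha|i$ is determined by $\alpha|2i$, we may put $\tilde\ell(\alpha|2i)=\ell(\bar\alpha|i)$, and $\tilde\ell(p)=0$ for $|p|$ odd. Then $\alpha$ is won by I in $G(\tilde\ell)$ iff $\bar\alpha$ is won by I in $(o,\ell)$. A winning strategy in $(o,\ell)$ is used in $G(\tilde\ell)$ by ignoring the irrelevant moves of the opponent and playing $0$ as one's own irrelevant moves. Conversely, a winning strategy in $G(\tilde\ell)$ is used in $(o,\ell)$ by pretending that the opponent's irrelevant moves are $0$. Determinacy of $(o,\ell)$ follows from that of $G(\tilde\ell)$. $\square$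

So to show $A\in\Gamma(Y)$ it suffices to give $o$ independent of $y$, and labels $\ell_y$ that are Borel in $y$, such that $y\in A$ iff I wins $(o,\ell_y)$. Below, moves from a countable nonempty set of options are coded by integers via a surjection from $\omega$, so every move is legal. Labels not specified are $0$.

### 8.2 $\Gamma\subseteq\boldsymbol\Delta^1_2$

"$\tau$ is winning for I in $G(\ell)$" says that every $\alpha$ consistent with $\tau$ satisfies a Borel condition, so it is $\Pi^1_1$. Hence $W$ is $\Sigma^1_2$. By determinacy, $\mathbb L\setminus W=\{\ell:\text{II has a winning strategy in }G(\ell)\}$, which is $\Sigma^1_2$ for the same reason. Borel preimages of $\boldsymbol\Delta^1_2$ sets are $\boldsymbol\Delta^1_2$.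

### 8.3 Closure of $\Gamma\cap\check\Gamma$ under the Suslin operation

Put $\Delta=\Gamma\cap\check\Gamma$. Let $A_s=f_s^{-1}(W)$ with $f_s:Y\to\mathbb L$ Borel, $s\in\omega^{<\omega}$.

**Step 1. Borel sets are in $\Delta$.** Send $y\in A$ to the constant labelling $1$ and $y\notin A$ to the constant labelling $0$. So Borel sets are in $\Gamma$. Their complements are Borel too, so they are in $\Delta$.

**Step 2. $\mathcal A(A_s)\in\Gamma(Y)$.** At stage $n=0,1,\dots$ II either stops or continues; if II continues, I plays $\alpha(n)$. All labels in this phase are $1$. If II stops at stage $n$, then $G(f_{\alpha|n}(y))$ is played, with its labels. If $y\in\bigcap_nA_{\alpha|n}$ for some $\alpha$, I plays this $\alpha$ and, after a stop, a winning strategy in $G(f_{\alpha|n}(y))$; if II never stops, the labels are all $1$. So I wins. If $y\notin\mathcal A(A_s)$, then whatever $\alpha$ I plays there is a first $n$ with $y\notin A_{\alpha|n}$. II stops there and plays a winning strategy in $G(f_{\alpha|n}(y))$, which exists by determinacy.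

**Step 3. $\{y:\forall\alpha\,\exists n\ y\in A_{\alpha|n}\}\in\Gamma(Y)$.** At stage $n$ I either stops or continues; if I continues, II plays $\alpha(n)$. All labels in this phase are $0$. If I stops at stage $n$, then $G(f_{\alpha|n}(y))$ is played. If $y$ is in the set, I stops at the first $n$ with $y\in A_{\alpha|n}$ and then wins. Otherwise II plays an $\alpha$ with $y\notin A_{\alpha|n}$ for all $n$; after any stop II wins by determinacy, and II also wins if I never stops.

**Step 4. Conclusion.** Let all $A_s\in\Delta$. Then $\mathcal A(A_s)\in\Gamma$ by Step 2. Also $Y\setminus\mathcal A(A_s)=\{y:\forall\alpha\,\exists n\ y\in Y\setminus A_{\alpha|n}\}\in\Gamma$ by Step 3, because $Y\setminus A_s\in\Gamma$. So $\Delta$ is closed under $\mathcal A$. It is closed under complements by definition. Countable unions are a special case of $\mathcal A$: put $A_\emptyset=Y$ and $A_s=A'_{s(0)}$ for $s\ne\emptyset$. So $\Delta$ is a $\sigma$-algebra containing the Borel sets and closed under $\mathcal A$. In particular $\boldsymbol\Sigma^1_1\cup\boldsymbol\Pi^1_1\subseteq\Delta$.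

We also record that $\Gamma(Y)$ is closed under finite intersections: by Step 2, $A'_0\cap A_1'=\mathcal A(A_s)$ is in $\Gamma(Y)$, where $A_\emptyset=A_0'$ and $A_s=A_1'$ for $|s|\ge1$.

### 8.4 Borel preimages are continuous preimages

To compare $\Gamma(\omega^\omega)$ with $\Game(\boldsymbol\Sigma^0_2\wedge\boldsymbol\Pi^0_2)$, take $A=f^{-1}(W)$ with $f$ Borel. The obvious payoff set, defined by "$f(y)(\alpha|i)=1$ for infinitely many $i$ and $f(y)(\alpha|i)=2$ for only finitely many $i$", need not be an intersection of a $\boldsymbol\Pi^0_2$ and a $\boldsymbol\Sigma^0_2$ set in $(y,\alpha)$, because the conditions $f(y)(p)=v$ are only Borel in $y$. The remedy is to let I announce the labels, and to let II challenge a false one. A challenge is decided by a game of finite plays with clopen conditions at the end.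

**Lemma 3.** If $f:\omega^\omega\to\mathbb L$ is Borel, there is a continuous $F:\omega^\omega\to\mathbb L$ with $F^{-1}(W)=f^{-1}(W)$.

**Tests.** A *test* consists of a well-founded tree on $\omega$ in which each nonterminal node $t$ has all children $t^\frown k$ $(k\in\omega)$, an assignment of each nonterminal node to one of two players, Prover and Opponent, and a clopen set $O_t\subseteq\omega^\omega$ for each terminal node $t$. At $y\in\omega^\omega$ the players move from the root to a terminal $t$, and Prover wins iff $y\in O_t$. This game is determined, being well-founded. The test *tests* $A$ if $y\in A$ iff Prover has a winning strategy at $y$; then $y\notin A$ iff Opponent has one. For example, the set $\{y:y(k)=0\ \forall k\}$ is tested as follows: at the root Opponent chooses $k$, the child $k$ is terminal, and its clopen set is $\{y:y(k)=0\}$.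

**Every Borel set $A\subseteq\omega^\omega$ has a test.** For clopen $A$ use a one-node tree with clopen set $A$. If $A_k$ has a test for each $k\in\omega$, then $\bigcup_k(\omega^\omega\setminus A_k)$ has one: at the root Prover chooses $k$, and then the test for $A_k$ is played with the two players exchanged and each $O_t$ replaced by its complement. In that part the new Prover is in the situation of the old Opponent, so wins iff $y\notin A_k$. Taking all $A_k$ equal, the class of sets with a test is closed under complements, and hence under countable unions. It contains the clopen sets, so it contains all Borel sets.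

*Proof of Lemma 3.* Fix for each $p\in\omega^{<\omega}$, $v\in\{0,1,2\}$ a test for $\{y:f(y)(p)=v\}$.

**The game.** Consider the following general labelled game $G^*_y$, in which $G(f(y))$ is simulated. At each simulated position $p$, starting with $p=\emptyset$, I announces some $v\in\{0,1,2\}$. Then II accepts or challenges. The position just after an acceptance has label $v$; then the player whose turn it is at $p$ in $G(f(y))$ chooses the next move, leading to the next simulated position. A challenge ends the simulation: the test for $(p,v)$ is played with I as Prover and II as Opponent. When a terminal node $t$ is reached, all later positions have label $1$ if $y\in O_t$ and $0$ if $y\notin O_t$; the moves there are irrelevant, say made by I. All other labels are $0$. The assignment of positions to players does not depend on $y$, and each label is a locally constant function of $y$.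

**If $f(y)\in W$, I wins $G_y^*$.** I simulates a winning strategy of $G(f(y))$, announces truthfully, and after a challenge plays a winning strategy of the test as Prover. If there is a challenge, the labels are eventually $1$. If there is none, then, apart from additional zeros, the sequence of labels is that of a play of $G(f(y))$ won by I.

**If $f(y)\notin W$, II wins $G_y^*$.** By determinacy II has a winning strategy of $G(f(y))$. II simulates it, accepts true announcements, and challenges the first false one, then winning the test as Opponent. If there is a challenge, the labels are eventually $0$. Otherwise the labels are, apart from additional zeros, those of a play of $G(f(y))$ won by II.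

With Lemma 2, let $F(y)=\tilde\ell_y$, where $\ell_y$ are the labels of $G^*_y$. Since $y\mapsto\ell_y$ and $\ell\mapsto\tilde\ell$ are continuous, $F$ is as required. $\square$

### 8.5 $\Gamma(\omega^\omega)=\Game(\boldsymbol\Sigma^0_2\wedge\boldsymbol\Pi^0_2)$

**The inclusion $\subseteq$.** By Lemma 3 a set in $\Gamma(\omega^\omega)$ is $F^{-1}(W)$ with $F$ continuous. The sets $\{(y,\alpha):F(y)(\alpha|i)=v\}$ are clopen. So "infinitely many labels $1$" is $\boldsymbol\Pi^0_2$ and "finitely many labels $2$" is $\boldsymbol\Sigma^0_2$ in $(y,\alpha)$.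

**The inclusion $\supseteq$.** First we show that every $\boldsymbol\Pi^0_2$ set $Q=\bigcap_mU_m$, with $U_m\subseteq\omega^\omega\times\omega^\omega$ open, has the form $\{(y,\alpha):\exists^\infty i\ (y|i,\alpha|i)\in Q_0\}$. Let $N_s$ denote the set of extensions of $s$ in $\omega^\omega$. For $|s|=|u|=i$ let $m(s,u)$ be the largest $m\le i$ with $N_s\times N_u\subseteq U_{m'}$ for all $m'<m$. This is nondecreasing under extension. It is unbounded along $(y,\alpha)$ iff $(y,\alpha)\in Q$: if $(y,\alpha)\in Q$, then for each $M$ and all large $i\ge M$ the set $N_{y|i}\times N_{\alpha|i}$ lies in $U_{m'}$ for all $m'<M$; the converse is clear. Let $(s,u)\in Q_0$ iff $i\ge1$ and $m(s,u)>m(s|(i-1),u|(i-1))$.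

Taking complements, a $\boldsymbol\Sigma^0_2$ set has the form $Q'=\{(y,\alpha):(y|i,\alpha|i)\in Q_0'\text{ for only finitely many }i\}$. Given $P=Q\cap Q'$, label $\alpha|i$ by $2$ if $(y|i,\alpha|i)\in Q'_0$, otherwise by $1$ if it is in $Q_0$, otherwise by $0$. If only finitely many labels are $2$, then there are infinitely many labels $1$ iff $(y|i,\alpha|i)\in Q_0$ for infinitely many $i$. So the payoff is $P_y$. The labelling depends continuously on $y$, hence $\{y:\text{I wins the game with payoff }P_y\}\in\Gamma(\omega^\omega)$.

### 8.6 $\mathbb L\setminus W\notin\Gamma(\mathbb L)$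

We diagonalize. For that we need one space of parameters for all sets in $\Gamma(\omega^\omega)$. Lemma 3 gives continuous maps; the next step makes the label at a position of length $t$ depend on $y|t$ only.

**Step 1. Delays.** Let $F:\omega^\omega\to\mathbb L$ be continuous. For $y,\alpha\in\omega^\omega$ define $\theta_0=0$, and at step $t$ do the following. If $y'\mapsto F(y')(\alpha|\theta_t)$ is constant on $\{y':y'|t=y|t\}$, emit this value and put $\theta_{t+1}=\theta_t+1$. Otherwise emit $0$ and put $\theta_{t+1}=\theta_t$. As $\theta_t\le t$, the value emitted at step $t$ depends only on $(y|t,\alpha|t)$; let $F'(y)(\alpha|t)$ be this value. By continuity of $F$, each $F(\cdot)(\alpha|\theta)$ is constant on a neighbourhood of $y$, so $\theta_t\to\infty$. So along each $\alpha$ the labels of $F'(y)$ are those of $F(y)$ with zeros inserted, and $F'(y)\in W\iff F(y)\in W$. With Lemma 3, every set in $\Gamma(\omega^\omega)$ has the form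
$$\{y:\ell_{c,y}\in W\},\qquad c\in\mathbb C:=\{0,1,2\}^{\omega^{<\omega}\times\omega^{<\omega}},\qquad \ell_{c,y}(p)=c(y||p|,p).$$

**Step 2. The diagonal set.** Fix a homeomorphism $c\mapsto y_c$ of $\mathbb C$ onto $\{0,1,2\}^\omega\subseteq\omega^\omega$. Let $f:\omega^\omega\to\mathbb L$ be $f(y_c)=\ell_{c,y_c}$ on $\{0,1,2\}^\omega$ and constant off it. It is Borel, as $(c,y)\mapsto\ell_{c,y}$ is continuous. Suppose $\mathbb L\setminus W\in\Gamma(\mathbb L)$. Then
$$A=\{0,1,2\}^\omega\cap f^{-1}(\mathbb L\setminus W)=\{y_c:\ell_{c,y_c}\notin W\}$$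
is in $\Gamma(\omega^\omega)$, by closure under Borel preimages and finite intersections. By Step 1, $A=\{y:\ell_{c,y}\in W\}$ for some $c\in\mathbb C$. For this $c$, $y_c\in A\iff\ell_{c,y_c}\in W\iff y_c\notin A$, a contradiction.

This completes the proof of part 2 of Theorem 1.

## 9. $\mathrm D$ is $\boldsymbol\Delta^1_2$ and not a $C$-set

Here we combine parts 1 and 2 to obtain part 3.

**$\boldsymbol\Delta^1_2$.** $\mathrm D\in\Gamma(\mathrm{SF})$, and $\Gamma\subseteq\boldsymbol\Delta^1_2$.

**$\mathrm D\notin\check\Gamma(\mathrm{SF})$.** If $\mathrm D\in\check\Gamma(\mathrm{SF})$, then $W=\Phi^{-1}(\mathrm D)\in\check\Gamma(\mathbb L)$, that is, $\mathbb L\setminus W\in\Gamma(\mathbb L)$, contradicting part 2.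

**No reduction to the complement.** We have $\mathrm{SF}\setminus\mathrm D\in\check\Gamma(\mathrm{SF})$. If $\mathrm D$ were Borel reducible to $\mathrm{SF}\setminus\mathrm D$, it would be a Borel preimage of a set in $\check\Gamma$, hence in $\check\Gamma(\mathrm{SF})$, which is impossible.

**Not a $C$-set.** By part 2, $\Gamma\cap\check\Gamma$ is a $\sigma$-algebra containing the Borel sets and closed under $\mathcal A$, so it contains all $C$-sets. As $\mathrm D\notin\check\Gamma$, $\mathrm D$ is not a $C$-set. Analytic and coanalytic sets are $C$-sets, so $\mathrm D$ is neither $\boldsymbol\Sigma^1_1$ nor $\boldsymbol\Pi^1_1$.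

**Hardness.** Let $A\subseteq Y$ be analytic or coanalytic. By 8.3, $A\in\Gamma(Y)$, so $A=f^{-1}(W)$ with $f:Y\to\mathbb L$ Borel. Then $A=(\Phi\circ f)^{-1}(\mathrm D)$. So $\mathrm D$ is $\boldsymbol\Sigma^1_1$-hard and $\boldsymbol\Pi^1_1$-hard. $\blacksquare$
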